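# Free subgroups of 1-smooth pro-$p$ groups

## 1. Kummerian pairs and 1-smooth pairs

Throughout, $p$ is a prime. Subgroups of pro-$p$ groups are closed, homomorphisms are continuous, and generation is topological; "f.g." means topologically finitely generated. We write $\mathbb F_p$ for the field with $p$ elements, $H^i(G)=H^i(G,\mathbb F_p)$ with trivial action, $[G,G]$ for the closed commutator subgroup, $G^{ab}=G/[G,G]$, and $d(G)=\dim H^1(G)$. Thus $H^1(G)=\mathrm{Hom}(G,\mathbb F_p)$. If $G$ is f.g., then $d(G)$ is its minimal number of generators. The Frattini subgroup $\Phi(G)$ is the intersection of all $\ker\chi$ with $\chi\in H^1(G)$. Elements of $H^1(G)$ will be called characters.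

**Definition 1.1.** A *pro-$p$ pair* $\mathcal G=(G,\theta)$ is a pro-$p$ group $G$ with a homomorphism $\theta\colon G\to \mathrm{GL}_1(\mathbb Z_p)=\mathbb Z_p^\times$. Write $\mathbb Z_p(1)$ for the $G$-module $\mathbb Z_p$ with $g.v=\theta(g)v$. The pair is *Kummerian* if
$$H^1(G,\mathbb Z_p(1)/p^n)\longrightarrow H^1(G,\mathbb Z_p(1)/p)$$
is surjective for every $n\ge1$.

A pro-$p$ group has no non-trivial homomorphism to $\mathbb F_p^\times$, so $\theta\equiv1 \bmod p$ and $\mathbb Z_p(1)/p$ is $\mathbb F_p$ with trivial action. Hence "Kummerian" says: every $\chi\in H^1(G)$ is, for every $n$, the reduction mod $p$ of a crossed homomorphism $c\colon G\to\mathbb Z/p^n$, that is, of a map with $c(gh)=c(g)+\theta(g)c(h)$.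

**Example 1.2.** For $G=\mathbb Z_p$ and any $\theta$ the pair is Kummerian, because a crossed homomorphism on $\mathbb Z_p$ may be prescribed freely on a generator. The pair $(\mathbb Z/p,1)$ is not Kummerian: a homomorphism $\mathbb Z/p\to\mathbb Z/p^2$ has image in $p\mathbb Z/p^2$, so it reduces to $0$ mod $p$.

**Example 1.3.** Let $G=\langle a\rangle\rtimes\langle z\rangle$ with $\langle a\rangle\cong\langle z\rangle\cong\mathbb Z_p$ and $zaz^{-1}=a^{1+p}$. With $\theta=1$ the pair is not Kummerian. Take $\chi(a)=1$, $\chi(z)=0$. A homomorphism $c\colon G\to\mathbb Z/p^2$ satisfies $c(a)=c(zaz^{-1})=(1+p)c(a)$, so $p\,c(a)=0$, and $c$ cannot lift $\chi$. With $\theta(a)=1$ and $\theta(z)=1+p$ the obstruction disappears: $c(zaz^{-1})=\theta(z)c(a)=(1+p)c(a)$ is exactly what a crossed homomorphism should satisfy. The full check is in Section 16.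

**Definition 1.4.** The pair $(G,\theta)$ is *1-smooth* if $(H,\theta|_H)$ is Kummerian for every closed subgroup $H\le G$.

**Example 1.5.** The passage to all subgroups matters. Let $G$ be the Heisenberg group over $\mathbb Z_p$, generated by $x,y$ with $w=[x,y]$ central. It is torsion-free with $G^{ab}\cong\mathbb Z_p^2$, so $(G,1)$ is Kummerian. But $H=\langle x^p,y,w\rangle$ has $[H,H]=\langle w^p\rangle$, so $H^{ab}\cong\mathbb Z_p^2\times\mathbb Z/p$, and the character of $H$ that sends $w$ to $1$ and kills $x^p,y$ does not lift to $\mathbb Z/p^2$. So $(G,1)$ is not 1-smooth. On the other hand, 1-smoothness does not force torsion-freeness: for $p=2$, $G=\{1,g\}$ and $\theta(g)=-1$, any value $c(g)$ defines a crossed homomorphism because $c(g)+\theta(g)c(g)=0$, so $(\mathbb Z/2,\theta)$ is 1-smooth.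

**Definition 1.6.** A pro-$p$ group $G$ is *ATF* if $(G,1)$ is 1-smooth: for all closed $H\le G$ and all $n$, every $\chi\in H^1(H)$ lifts to a homomorphism $H\to\mathbb Z/p^n$.

Closed subgroups of ATF groups are ATF. An ATF group is torsion-free, since otherwise it contains $\mathbb Z/p$, which is excluded by Example 1.2.

**Example 1.7.** (a) Free pro-$p$ groups are ATF: closed subgroups are free, and homomorphisms from a free group lift. (b) Torsion-free abelian pro-$p$ groups are ATF: they are free abelian pro-$p$ groups, and so are their closed subgroups. (c) $F\times\mathbb Z_p$ with $F$ free is ATF. A closed subgroup $H$ has a free image $\bar H$ in $F$, so $H\to\bar H$ splits, and its kernel $H\cap\mathbb Z_p$ is central. So $H\cong \bar H\times(H\cap\mathbb Z_p)$, a free pro-$p$ group times $1$ or $\mathbb Z_p$, and its characters lift.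

## 2. Locally uniformly powerful groups and the dichotomy

**Definition 2.1.** A pro-$p$ group $G$ is *locally uniformly powerful* if $G\simeq A\rtimes Z$, where $A$ is a free abelian pro-$p$ group (possibly trivial, of any rank), $Z$ is $\mathbb Z_p$ or trivial, and, when $Z\simeq\mathbb Z_p$, a fixed generator of $Z$ acts on $A$ as multiplication by one scalar $\lambda\in\mathbb Z_p^\times$ (possibly $\lambda=1$).

**Example 2.2.** The trivial group, $\mathbb Z_p$, all free abelian pro-$p$ groups, and the group of Example 1.3 (with $\lambda=1+p$) are locally uniformly powerful. For $p=2$ so is $\mathbb Z_2\rtimes\mathbb Z_2$ with $\lambda=-1$.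

We use one result as a black box.

**Theorem 2.3 (quoted).** If $G$ is a solvable torsion-free pro-$p$ group and $(G,\theta)$ is 1-smooth for some $\theta$, then $G$ is locally uniformly powerful.

Ware proved that a torsion-free maximal pro-$p$ Galois group of a field containing a root of unity of order $p$ (more generally, a torsion-free Bloch–Kato pro-$p$ group) either contains a free non-abelian closed subgroup or is locally uniformly powerful. The question is whether 1-smoothness alone, with no field in sight, gives the same dichotomy. It is posed in Claudio Quadrelli, "Galois-theoretic features for 1-smooth pro-$p$ groups", arXiv:2004.12605 (2020):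

**Conjecture.** *Let $G$ be a torsion-free pro-$p$ group which may be endowed with a representation $\theta\colon G\to\mathrm{GL}_1(\mathbb Z_p)$ such that $(G,\theta)$ is a 1-smooth pro-$p$ pair. Then either $G$ is locally uniformly powerful, or $G$ contains a closed non-abelian free pro-$p$ group.*

The conjecture is true. We shall prove the following.

**Theorem A.** A non-abelian ATF pro-$p$ group contains a closed free pro-$p$ subgroup of rank 2.

**Theorem B.** Let $G$ be a torsion-free pro-$p$ group with $(G,\theta)$ 1-smooth. The following are equivalent: (i) $G$ is locally uniformly powerful; (ii) $G$ is solvable; (iii) $G$ has no closed non-abelian free pro-$p$ subgroup; (iv) $\ker\theta$ is abelian. If they fail, then already $\ker\theta$ contains a closed free pro-$p$ group of rank 2. Conversely, every locally uniformly powerful group is torsion-free and 1-smooth for some $\theta$.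

**Theorem C.** Let $G$ be a f.g. ATF pro-$p$ group.

1. $Z(G)\cong\mathbb Z_p^r$ with $r\le d(G)$, and $G$ has an open subgroup $\mathbb Z_p^r\times G_0$ with $Z(G_0)=1$.
2. If $Z(G)=1$ and $1\le n<d(G)$, the set of $(u_1,\dots,u_n)\in G^n$ that freely generate a free pro-$p$ group of rank $n$ is a dense $G_\delta$ in $G^n$.
3. For open $U\le G$ and $0\ne b\in H^1(U)$: $\bigl(b\cup x=0\Rightarrow x\in\langle b\rangle\bigr)$ if and only if $b|_{Z(U)}\neq0$.

The conjecture is (iii)⇒(i) of Theorem B. The equivalence also shows that its two alternatives exclude each other.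

## 3. Reduction to the trivial representation, and first cases

**Theorem A implies the conjecture.** Let $(G,\theta)$ be as in the conjecture and $K=\ker\theta$, a closed subgroup. Since $\theta|_K=1$, the group $K$ is ATF. If $K$ is non-abelian, Theorem A gives a closed non-abelian free pro-$p$ subgroup of $K\le G$. If $K$ is abelian, then $G$ is solvable, because $G/K\cong\theta(G)$ is abelian. So $G$ is locally uniformly powerful by Theorem 2.3. $\square$

From now on only ATF groups matter, and $\theta$ is gone. What remains is to produce a free subgroup of rank 2 in any non-abelian ATF group. Some cases are immediate. If $d(G)\le1$, then $G$ is procyclic, so abelian, and there is nothing to do. If $G=F\times\mathbb Z_p$ with $F$ free non-abelian, then $F$ is visible. If $G$ is f.g. and solvable, then $G$ must be abelian (Lemma 4.4). The first serious case is $d(G)=2$. It takes some tools, and we return to it in Section 7.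

## 4. Abelianizations, roots and centers

We use the following textbook facts. First, $H^i(\bigcap V_\alpha)=\varinjlim H^i(V_\alpha)$ for filtered decreasing families of closed subgroups, compatibly with cup products; in particular $H^i(H)=\varinjlim H^i(U)$ over the open $U\supseteq H$. Second, every open subgroup of a pro-$p$ group is reached by a finite chain of subgroups, each normal of index $p$ in the previous one. Third, for open $U\le G$ there is a corestriction. On $\mathrm{Hom}(U,R)$, for $R=\mathbb Z_p,\mathbb Q_p,\mathbb F_p$, it is composition with the transfer $G\to U^{ab}$, so it is compatible with reduction mod $p$. It satisfies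
$$\mathrm{cor}\,\mathrm{res}=[G:U],\qquad \mathrm{res}\,\mathrm{cor}=\sum_{g\in G/U}g\ \ (U\text{ normal}),\qquad \mathrm{cor}(x\cup\mathrm{res}\,y)=\mathrm{cor}(x)\cup y. \tag{1}$$
Here $G$ acts on $\mathrm{Hom}(U,R)$, for $U$ normal, by $(g\varphi)(u)=\varphi(g^{-1}ug)$. Open subgroups of f.g. pro-$p$ groups are f.g.

**Lemma 4.1.** *If $H$ is f.g. ATF, then $H^{ab}\cong\mathbb Z_p^{d(H)}$, and every $\chi\in H^1(H)$ lifts to some $\hat\chi\in\mathrm{Hom}(H,\mathbb Z_p)$.*

*Proof.* $H^{ab}$ is a f.g. $\mathbb Z_p$-module. Suppose it had a direct summand $\mathbb Z/p^k$ with $k\ge1$. The character of $H$ given by $\mathbb Z/p^k\to\mathbb F_p$ would not lift to $\mathbb Z/p^{k+1}$, because homomorphisms $\mathbb Z/p^k\to\mathbb Z/p^{k+1}$ have image in $p\mathbb Z/p^{k+1}$. So $H^{ab}$ is free, of rank $d(H)$, and characters of a free module lift. $\square$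

**Lemma 4.2.** *If $H$ is f.g. ATF, then $x\cup x=0$ for all $x\in H^1(H)$. So the cup product on $H^1(H)$ is alternating.*

*Proof.* For $p$ odd this is anticommutativity. Let $p=2$, let $X\colon H\to\mathbb Z/4$ be a homomorphism lifting $x$, and let $\tilde x(g)\in\{0,1\}\subset\mathbb Z$ represent $x(g)$. Write $X=\tilde x+2c$ with $c\colon H\to\mathbb F_2$. Since $\tilde x(gh)=\tilde x(g)+\tilde x(h)-2\tilde x(g)\tilde x(h)$ in $\mathbb Z$, the identity $X(gh)=X(g)+X(h)$ gives $c(gh)=c(g)+c(h)+x(g)x(h)$. So the cocycle $x(g)x(h)$ is a coboundary. $\square$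

**Lemma 4.3 (roots).** *Let $G$ be ATF, $q=p^k$ and $[g^q,h]=1$. Then $[g,h]=1$. Consequently, for $U\le G$ open, $Z(U)=Z(G)\cap U$, and if $U$ is abelian, then $G$ is abelian.*

*Proof.* Put $g'=hgh^{-1}$ and $H=\langle g,g'\rangle$. Then $g'^q=hg^qh^{-1}=g^q$. Since $H^{ab}$ is torsion-free by Lemma 4.1, the images of $g$ and $g'$ in $H^{ab}$ agree. So $H^{ab}$ is procyclic, $d(H)\le1$, and $H$ is procyclic. As $H$ is torsion-free, $g^q=g'^q$ gives $g=g'$.

For the consequences, some $q=p^k$ satisfies $g^q\in U$ for all $g\in G$ (take the index of the normal core of $U$). If $z\in Z(U)$ and $g\in G$, then $[g^q,z]=1$, so $[g,z]=1$; hence $Z(U)\subseteq Z(G)\cap U$, and the other inclusion is clear. If $U$ is abelian, then $[g^q,h^q]=1$, so $[g,h^q]=1$, so $[g,h]=1$. $\square$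

**Lemma 4.4.** *A f.g. solvable ATF group is abelian.*

*Proof.* It is torsion-free and 1-smooth with $\theta=1$, so by Theorem 2.3 it is $A\rtimes Z$ with a scalar $\lambda$. If $A=0$, $Z=1$ or $\lambda=1$, it is abelian. Suppose $A\ne0$, $Z\cong\mathbb Z_p$ and $\lambda\ne1$. The pro-$p$ group $Z$ acts on $A/pA\ne0$ through $\mathbb F_p^\times$, hence trivially, so $\lambda\equiv1\bmod p$. The abelianization is $A/(\lambda-1)A\times Z$, and $A/(\lambda-1)A$ is non-zero and torsion. This contradicts Lemma 4.1. $\square$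

## 5. Multiplicities of characters in $\mathrm{Hom}(W,E)$

We need a numerical measure of how much abelianizations grow when we pass to open subgroups. Let $E=\overline{\mathbb Q}_p$ and let $U$ be f.g. ATF. For $W$ open and normal in $U$ put $\mathrm{Hom}(W,E):=\mathrm{Hom}(W,\mathbb Q_p)\otimes E$, a finite-dimensional representation of $U/W$ via $(g\varphi)(w)=\varphi(g^{-1}wg)$.

Let $W_1\le W$ be also open and normal in $U$. Then restriction is an isomorphism
$$\mathrm{Hom}(W,E)\longrightarrow\mathrm{Hom}(W_1,E)^W \tag{2}$$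
with inverse $[W:W_1]^{-1}\mathrm{cor}$. Indeed, by (1), $\mathrm{cor}\,\mathrm{res}$ is multiplication by $[W:W_1]$, and on $W$-invariants $\mathrm{res}\,\mathrm{cor}=\sum_{g\in W/W_1}g$ is multiplication by $[W:W_1]$ too.

**Definition 5.1.** For a finite-order character $\xi\colon U\to E^\times$ choose $W\le\ker\xi$ open and normal in $U$, and put
$$m(U,\xi)=\dim\{\varphi\in\mathrm{Hom}(W,E): g\varphi=\xi(g)\varphi\ \text{ for all } g\in U\}.$$
Fix a primitive $p$-th root of unity $\zeta\in E$. For $0\ne\chi\in H^1(U)$ write $m(U,\chi):=m(U,\zeta^\chi)$.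

This does not depend on $W$. For $W_1\le W$, a $\varphi\in\mathrm{Hom}(W_1,E)$ with $g\varphi=\xi(g)\varphi$ is $W$-invariant since $W\le\ker\xi$, so it comes from $\mathrm{Hom}(W,E)$ by (2). Two choices are compared through their intersection. Taking $W=U$ gives $m(U,1)=d(U)$.

**Lemma 5.2.** *Let $U$ be f.g. ATF.*

* *(a) $m(U,\xi^i)=m(U,\xi)$ for $i$ prime to $p$ and $\xi$ of $p$-power order. In particular $m(U,i\chi)=m(U,\chi)$ for $i\in\mathbb F_p^\times$.*
* *(b) If $V\le U$ is open, then $m(V,\xi|_V)\ge m(U,\xi)$. In particular $d(V)\ge d(U)$.*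
* *(c) If $U'\trianglelefteq U$ is open with $U/U'$ abelian, then $m(U',\xi|_{U'})=\sum_\psi m(U,\xi\psi)$, where $\psi$ runs over the characters $U/U'\to E^\times$. In particular, if $0\ne\chi\in H^1(U)$, $U'=\ker\chi$ and $a\in H^1(U)\setminus\langle\chi\rangle$, then $a|_{U'}\ne0$ and $m(U',a|_{U'})=\sum_{l\in\mathbb F_p}m(U,a+l\chi)$.*
* *(d) $d(\ker\chi)=d(U)+(p-1)\,m(U,\chi)$ for $0\ne\chi\in H^1(U)$.*

*Proof.* (a) $\mathrm{Gal}(E/\mathbb Q_p)$ acts on the second factor of $\mathrm{Hom}(W,\mathbb Q_p)\otimes E$, commutes with $U$, and maps the $\xi$-eigenspace semilinearly and bijectively to the $\tau\xi$-eigenspace. Since the $p$-power cyclotomic polynomials are irreducible over $\mathbb Q_p$, some $\tau$ raises the values of $\xi$ to the $i$-th power.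

(b) Use one $W\le V\cap\ker\xi$, open and normal in $U$. A vector that transforms by $\xi$ under $U$ transforms by $\xi|_V$ under $V$. For $\xi=1$ this reads $d(V)\ge d(U)$.

(c) Take $W=\ker\xi\cap U'$. Then $U/W$ embeds in $U/\ker\xi\times U/U'$, so it is abelian. The $\xi|_{U'}$-part of $\mathrm{Hom}(W,E)$ under $U'$ is therefore $U$-stable and decomposes under the finite abelian group $U/W$ into eigenspaces. The eigencharacters are those extending $\xi|_{U'}$, namely the $\xi\psi$, which are all trivial on $W$. For the second statement, $a|_{U'}\neq0$ because the kernel of $H^1(U)\to H^1(\ker\chi)$ is $\langle\chi\rangle$, and the $\psi$ are the $\zeta^{l\chi}$.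

(d) By (c) with $\xi=1$, $d(\ker\chi)=\sum_{l}m(U,\zeta^{l\chi})$. The term $l=0$ is $d(U)$, and the other $p-1$ terms equal $m(U,\chi)$ by (a). $\square$

**Example 5.3.** Let $F$ be free of rank $r$. By Schreier's formula $\ker\chi$ has rank $1+p(r-1)=r+(p-1)(r-1)$, so $m(F,\chi)=r-1$ for all $\chi\ne0$.

Now let $U=F\times\mathbb Z_p$ with $r\ge2$. Let $b$ be the projection to $\mathbb Z_p$ followed by reduction mod $p$, and let $0\ne a\in H^1(F)$, inflated to $U$. Since $\ker b=F\times p\mathbb Z_p$ has $d=r+1=d(U)$, we get $m(U,b)=0$. Since $\ker a=\ker_F(a)\times\mathbb Z_p$ has $d=(1+p(r-1))+1=(r+1)+(p-1)(r-1)$, we get $m(U,a)=r-1$. Finally $V=\ker b\cong F\times\mathbb Z_p$ with $a|_V$ corresponding to $a$, so Lemma 5.2(c) reads $r-1=\sum_l m(U,a+lb)$. The term $l=0$ already equals $r-1$, so $m(U,a+lb)=0$ for $l\ne0$. Hence the non-zero characters of multiplicity zero are exactly those that do not vanish on the center $1\times\mathbb Z_p$. The same pattern will hold in general.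

## 6. The kernel of $\chi\,\cup$

This section expresses the multiplicity $m(G,\chi)$ through cup products.

**Lemma 6.1.** *Let $G$ be f.g. ATF, $0\ne\chi\in H^1(G)$, $U=\ker\chi$. Then $\ker(\chi\cup\colon H^1(G)\to H^2(G))=\mathrm{cor}\,H^1(U)$, of dimension $1+m(G,\chi)$. Moreover, if $\hat\chi\in\mathrm{Hom}(G,\mathbb Z_p)$ lifts $\chi$ and $\chi'\in H^1(U)$ is $\hat\chi|_U/p$ mod $p$, then $\mathrm{cor}\,\chi'=\chi$.*

*Proof.* Choose $\sigma$ with $\chi(\sigma)=1$. Let $C=G/U$, $A=\mathrm{Hom}(U,\mathbb Z_p)$, $B=\mathrm{Hom}(G,\mathbb Z_p)$, $d=d(G)$ and $N=\sum_{i=0}^{p-1}\sigma^i$. By (1), $\mathrm{res}\,\mathrm{cor}=N$ and $\mathrm{cor}\,\mathrm{res}=p$. The kernel of $\mathrm{res}\colon H^1(G)\to H^1(U)$ is $\langle\chi\rangle$. By Lemma 4.1 the maps $A\to H^1(U)$ and $B\to H^1(G)$ are onto, with kernels $pA$ and $pB$.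

**Step 1: the character $\chi'$.** Since $\chi|_U=0$, $\hat\chi|_U$ has values in $p\mathbb Z_p$, so $\hat\chi':=\hat\chi|_U/p$ lies in $A$. It is $\sigma$-fixed, so $N\hat\chi'=p\hat\chi'=\hat\chi|_U$. Also $p\,\mathrm{cor}\,\hat\chi'=\mathrm{cor}\,\mathrm{res}\,\hat\chi=p\hat\chi$, and $B$ is torsion-free, so $\mathrm{cor}\,\hat\chi'=\hat\chi$. Reducing mod $p$ gives $\mathrm{cor}\,\chi'=\chi$.

**Step 2: $H^1(C,A)=0$.** This vanishing will let us solve equations in $A$. As $U^{ab}$ is f.g. free, $0\to A\to\mathrm{Hom}(U,\mathbb Q_p)\to\mathrm{Hom}(U,\mathbb Q_p/\mathbb Z_p)\to0$ is exact. Also $H^1(C,\mathrm{Hom}(U,\mathbb Q_p))=0$, since $C$ is finite and the module is a $\mathbb Q_p$-space. So $H^1(C,A)$ is the cokernel of $\mathrm{Hom}(U,\mathbb Q_p)^C\to\mathrm{Hom}(U,\mathbb Q_p/\mathbb Z_p)^C$. Let $\varphi\colon U\to\mathbb Q_p/\mathbb Z_p$ be $C$-invariant. Choose $\tau$ with $p\tau=\varphi(\sigma^p)$ and put $\Phi(u\sigma^i)=\varphi(u)+i\tau$. This is well defined: if $u\sigma^i=u'\sigma^{i+pk}$, then $u=u'\sigma^{pk}$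 and $\varphi(u)=\varphi(u')+pk\tau$. It is a homomorphism, since $u\sigma^iu'\sigma^j=u(\sigma^iu'\sigma^{-i})\sigma^{i+j}$ and $\varphi$ is invariant. So $\varphi$ extends to $\Phi$ on $G$. As $G^{ab}$ is f.g. free, $\Phi$ lifts to $\mathrm{Hom}(G,\mathbb Q_p)$, and the restriction of this lift to $U$ is an element of $\mathrm{Hom}(U,\mathbb Q_p)^C$ that maps to $\varphi$. So the cokernel is $0$.

**Step 3: the dimension of $\mathrm{cor}\,H^1(U)$.** Since $A\to H^1(U)$ is onto, $\mathrm{cor}\,H^1(U)$ is the image of $\mathrm{cor}\,A$ in $B/pB$. Since $pB=\mathrm{cor}\,\mathrm{res}\,B\subseteq\mathrm{cor}\,A$,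
$$\dim\mathrm{cor}\,H^1(U)=d-\dim(B/\mathrm{cor}\,A).$$
We compute $|B/\mathrm{cor}\,A|$ from $\hat H^0(C,A)=A^C/NA$.

By (2), which holds in the same way over $\mathbb Q_p$, $A^C$ consists of the restrictions of those $\varphi\in\mathrm{Hom}(G,\mathbb Q_p)$ with $\varphi(U)\subseteq\mathbb Z_p$, and restriction is injective on $\mathrm{Hom}(G,\mathbb Q_p)$. For such $\varphi$, $p\varphi\in B$ because $p\varphi(g)=\varphi(g^p)$ with $g^p\in U$. Moreover $p\varphi$ vanishes mod $p$ on $U$, so $p\varphi\in\mathbb Z_p\hat\chi+pB$, that is, $\varphi\in B+\mathbb Z_p\hat\chi/p$. Conversely $\hat\chi/p$ is integral on $U$. Since $\hat\chi/p\notin B$, we get $[A^C:\mathrm{res}\,B]=p$. As $NA=\mathrm{res}\,\mathrm{cor}\,A$ and $\mathrm{res}$ is injective, $|\hat H^0(C,A)|=p\,|B/\mathrm{cor}\,A|$.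

On the other hand, $\mathbb Q_p[C]\cong\mathbb Q_p\oplus\mathbb Q_p(\zeta)$, so $A\otimes\mathbb Q\cong\mathbb Q_p^{d}\oplus\mathbb Q_p(\zeta)^m$: the exponent of $\mathbb Q_p$ is $\dim\mathrm{Hom}(U,\mathbb Q_p)^C=d$, and $m=m(G,\chi)$ because $\mathbb Q_p(\zeta)\otimes E$ contains each non-trivial character of $C$ once (take $W=U$ in Definition 5.1). The Herbrand quotient $h=|\hat H^0|/|H^1|$, with $\hat H^0=A^C/NA$ and $H^1=\ker N/(\sigma-1)A$, is multiplicative in exact sequences and equals $1$ on finite modules. If $A'$ is another lattice in $A\otimes\mathbb Q$, then some $p^kA'\cong A'$ lies in $A$ with finite index, so $h(A)=h(A')$. For $\mathbb Z_p$ we have $\hat H^0=\mathbb Z_p/p$, $H^1=0$, so $h=p$. For $\mathbb Z_p[\zeta]$ we have $N=0$, no invariants, $H^1=\mathbb Z_p[\zeta]/(\zeta-1)=\mathbb F_p$, so $h=p^{-1}$. Hence $h(A)=p^{d-m}$. With Step 2, $|\hat H^0(C,A)|=p^{d-m}$. So $\dim(B/\mathrm{cor}\,A)=d-m-1$ and $\dim\mathrm{cor}\,H^1(U)=m+1$.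

**Step 4: $\mathrm{cor}\,H^1(U)\subseteq\ker(\chi\cup)$.** For $b\in H^1(U)$, $\chi\cup\mathrm{cor}(b)=\mathrm{cor}(\mathrm{res}\,\chi\cup b)=0$.

**Step 5: $\ker(\chi\cup)\subseteq\mathrm{cor}\,H^1(U)$.** Let $\chi\cup x=0$. We look for $\varphi\in H^1(U)$ with $x|_U=N\varphi=\mathrm{res}\,\mathrm{cor}\,\varphi$. On $\mathbb F_p$-modules $N=(\sigma-1)^{p-1}$, and we climb through the powers of $\sigma-1$.

The vanishing of $\chi\cup x$ gives $c\colon G\to\mathbb F_p$ with $c(gh)=c(g)+c(h)+\chi(g)x(h)$. Then $c|_U\in H^1(U)$. For $n\in U$ compute $c(n\sigma)=c(\sigma\cdot\sigma^{-1}n\sigma)$ in two ways: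
$$c(n)+c(\sigma)=c(\sigma)+c(\sigma^{-1}n\sigma)+x(n).$$
So $(\sigma-1)c|_U=-x|_U$, and $\varphi_1:=-c|_U$ satisfies $(\sigma-1)\varphi_1=x|_U$. For $p=2$ we have $p-1=1$ already. In general suppose $1\le i\le p-2$ and $(\sigma-1)^i\varphi_i=x|_U$. As $x|_U$ is $\sigma$-fixed and $p-1-i\ge1$, $N\varphi_i=(\sigma-1)^{p-1}\varphi_i=0$. Lift $\varphi_i$ to $\hat\varphi_i\in A$ and put $y=\mathrm{cor}\,\hat\varphi_i\in B$. Then $y|_U=N\hat\varphi_i\in pA$, so $y$ mod $p$ lies in $\langle\chi\rangle$, and $y=s\hat\chi+py'$ with $s\in\mathbb Z_p$, $y'\in B$. Since $\hat\chi|_U=N\hat\chi'$ and $py'|_U=N(y'|_U)$, the element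
$$\hat\psi=\hat\varphi_i-s\hat\chi'-y'|_U$$
has $N\hat\psi=0$. By Step 2, $\ker N=(\sigma-1)A$ on $A$, so $\hat\psi=(\sigma-1)\hat\omega$ with $\hat\omega\in A$. Let $\varphi_{i+1}$ be $\hat\omega$ mod $p$. Since $\hat\chi'$ and $y'|_U$ are $\sigma$-fixed and $i\ge1$, applying $(\sigma-1)^i$ gives $(\sigma-1)^{i+1}\varphi_{i+1}=(\sigma-1)^i\varphi_i=x|_U$.

So we reach $\varphi_{p-1}$ with $x|_U=(\sigma-1)^{p-1}\varphi_{p-1}=\mathrm{res}\,\mathrm{cor}\,\varphi_{p-1}$. Hence $x-\mathrm{cor}\,\varphi_{p-1}\in\langle\chi\rangle=\langle\mathrm{cor}\,\chi'\rangle$, and $x\in\mathrm{cor}\,H^1(U)$. $\square$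

**Definition 6.2.** Let $U$ be f.g. ATF. A character $b\in H^1(U)$ is *rigid* if $b\ne0$ and $m(U,b)=0$. By Lemma 6.1 this means: $b\neq0$, and $b\cup x=0$ implies $x\in\langle b\rangle$.

**Example 6.3.** In $F\times\mathbb Z_p$ of Example 5.3 the rigid characters are those that are non-zero on the center. In a free group of rank $\ge2$ there are none. In $\mathbb Z_p^2$ every non-zero character is rigid.

## 7. Two generators, and how to move a pair

**Lemma 7.1.** *Let $G$ be ATF with $d(G)=2$. If $G$ is non-abelian, then the cup product $H^1(G)\times H^1(G)\to H^2(G)$ is zero, $m(G,\chi)=1$ for all $\chi\ne0$, and $d(U)=p+1$ for every maximal open $U$.*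

*Proof.* If the cup product is zero, then $\ker(\chi\cup)$ has dimension $2=1+m(G,\chi)$ by Lemma 6.1, and Lemma 5.2(d) gives $d(U)=2+(p-1)=p+1$ for $U=\ker\chi$.

Suppose it is non-zero. An alternating form on a 2-dimensional space that is non-zero satisfies $\chi\cup\psi\ne0$ for all independent $\chi,\psi$, so every $\chi\neq0$ is rigid. Let $U=\ker\chi$. Then $d(U)=2$ by Lemma 5.2(d), so the injection $\mathrm{Hom}(G,\mathbb Q_p)\to\mathrm{Hom}(U,\mathbb Q_p)$ is an isomorphism. As $U^{ab}$ is torsion-free, $U^{ab}\to G^{ab}$ is injective; that is, $[U,U]=[G,G]$. With $\chi'$ as in Lemma 6.1 and $\psi\in H^1(G)\setminus\langle\chi\rangle$, $\mathrm{cor}(\chi'\cup\mathrm{res}\,\psi)=\chi\cup\psi\ne0$. So $U$ again has $d(U)=2$ and non-zero cup product. By induction along chains of index $p$, $[V,V]=[G,G]$ for every open $V$. So $[G,G]\subseteq\bigcap V=1$, a contradiction. $\square$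

**Can we prove that $G$ itself is free?** A non-abelian ATF group contains $g,h$ with $[g,h]\neq1$, and by Lemma 7.1 the maximal subgroups of $G=\langle g,h\rangle$ have rank $p+1$, as in a free group of rank 2. It is natural to continue to deeper levels. In fact, if $d(V)=1+[G:V]$ for all open $V\le G$, then $G$ is free of rank 2. Let $F\to G$ be a surjection from a free group of rank 2 with kernel $R$. The preimage $\tilde V$ of $V$ has rank $1+[F:\tilde V]=d(V)$, so $R\subseteq\Phi(\tilde V)$ for every open $\tilde V\supseteq R$. Hence $R$ lies in all iterated Frattini subgroups of $F$, whose intersection is trivial. By Lemmas 5.2(d) and 6.1, the rank condition for a subgroup of index $p$ in $U$ amounts to the vanishing of the cup product with its defining character. So the induction needs the cup product of $U$ to vanish for every open $U$. This is where it stops. The proof of Lemma 7.1 uses $d=2$ to conclude that a non-zero cup product makes every character rigid. Already on a maximal $U$ we have $d(U)=p+1\ge3$; a non-zero alternating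 map may then have large kernels in some directions, and nothing in the argument excludes it.

**Can a generic pair be free?** Instead of a given pair, take a generic one. For each $w\ne1$ in the free pro-$p$ group $F$ of rank 2, the pairs $(u_1,u_2)$ with $w(u_1,u_2)\ne1$ form an open set. If all these sets were dense, one would like to intersect them. But $F$ is uncountable, and Baire's theorem concerns countable intersections; uncountably many dense open sets may have empty intersection, as the sets $\mathbb Z_p\setminus\{x\}$ show.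

**The way out** is to treat all relations of a given depth at once. For $\underline u\in G^n$ let $\rho_{\underline u}\colon F\to G$ send $x_i$ to $u_i$, with $F$ free on $x_1,\dots,x_n$. Suppose $\ker\rho_{\underline u}\subseteq V$ with $V$ open and normal in $F$. We want an arbitrarily small change $u_i'=h_iu_i$ with $\ker\rho_{\underline u'}\subseteq[V,V]$. If this is always possible, countably many steps give a limit pair with trivial kernel. Suppose that the $h_i$ lie in a subgroup $Y_0$ normalized by everything in sight and that $\rho_{\underline u}(V)\subseteq Y_0$. Modulo $[Y_0,Y_0]$ the two homomorphisms differ by a derivation $F\to Y_0^{ab}$, and we want the induced map $V^{ab}\to Y_0^{ab}$ to become injective. With $P=F/V$, this requires an injective $P$-map from the relation module $V^{ab}$ to $Y_0^{ab}$; in Section 13 we shall see that $V^{ab}\otimes E\cong E[P]^{n-1}\oplus E$. So every irreducible representation of $P$ must occur often enough in $\mathrm{Hom}(Y_0,E)$. The representations of the $p$-group $P$ are induced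 from linear characters of subgroups, so these multiplicities are numbers $m(U,\xi)$ as in Section 5. We shall show in Section 12 that they tend to infinity when $Y_0$ shrinks, as long as no open subgroup has a rigid character. Rigid characters are therefore the one obstruction. Sections 8–10 show that they come from the center, and Section 11 gets rid of the center.

## 8. The operators $J_s$ attached to a rigid character

Let $U$ be f.g. ATF, $b\in H^1(U)$ rigid, and $H^1(U)=\langle b\rangle\oplus H_0$. Then $b\cup$ is injective on $H_0$, and $b\cup H^1(U)=b\cup H_0$. For $s,f\in H_0$ write $s\perp f$ if $s\cup f\in b\cup H^1(U)$; in that case there is a unique $J(s,f)\in H_0$ with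
$$s\cup f=b\cup J(s,f). \tag{3}$$
The relation $\perp$ is symmetric and reflexive, because the cup product is alternating. The set $D_s=\{f\in H_0:s\perp f\}$ is a subspace containing $s$. Where defined, $J$ is bilinear and alternating. Put $J_s=J(s,\cdot)\colon D_s\to H_0$.

In $F\times\mathbb Z_p$ with $H_0=H^1(F)$, cup products of elements of $H_0$ vanish, being inflated from $H^2(F)=0$. So $D_s=H_0$ and $J_s=0$ there. In general $J_s$ encodes the multiplicities along the line $s+\mathbb F_pb$:

**Lemma 8.1.** *For $0\ne s\in H_0$: $J_s(D_s)\subseteq D_s$, $J_s(s)=0$, and $J_s$ induces on $D_s/\langle s\rangle$ a diagonalizable operator with eigenvalues in $\mathbb F_p$; the $(-l)$-eigenspace has dimension $m_l:=m(U,s+lb)$.*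

*Proof.* $J_s(s)=0$ since $s\cup s=0$. Let
$$\tilde D=\{f\in H^1(U):s\cup f\in b\cup H^1(U)\}=D_s\oplus\langle b\rangle,\qquad D'=\{d\in H^1(U): b\cup d\in s\cup H^1(U)\};$$
here $b\in\tilde D$ because $s\cup b=b\cup(-s)$.

**Step 1: $\sum_lm_l\ge\dim\tilde D-2$.** Project $\{(f,d):s\cup f=b\cup d\}$ to its two factors. The first projection has image $\tilde D$ and kernel $\{d:b\cup d=0\}=\langle b\rangle$. The second has image $D'$ and kernel $\ker(s\cup)$ of dimension $1+m_0$. So $\dim D'=\dim\tilde D-m_0$. Let $V=\ker s$. Since $b\notin\langle s\rangle$, $b|_V\ne0$. Let $M=\ker(b|_V\cup)\subseteq H^1(V)$. By Lemmas 6.1 and 5.2(c),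
$$\dim M=1+m(V,b|_V)=1+\sum_{l}m(U,b+ls)=1+\sum_{l\ne0}m_l.$$
For the last equality, the term $l=0$ is $m(U,b)=0$, and for $l\ne0$ we have $m(U,b+ls)=m(U,s+l^{-1}b)=m_{l^{-1}}$ by Lemma 5.2(a). If $d\in D'$, say $b\cup d=s\cup f$, then restricting to $V$ gives $b|_V\cup d|_V=0$. So $\mathrm{res}\,D'\subseteq M$. The kernel of $\mathrm{res}$ is $\langle s\rangle$, which lies in $D'$ as $b\cup s=s\cup(-b)$. So $1+\sum_{l\ne0}m_l\ge\dim D'-1=\dim\tilde D-m_0-1$.

**Step 2: eigenvectors, and the reverse inequality.** Let $K_l=\ker((s+lb)\cup)$, of dimension $1+m_l$. If $f\in K_l$, then $s\cup f=b\cup(-lf)$, so $K_l\subseteq\tilde D$. Since $b$ is rigid and $s\notin\langle b\rangle$, $s\cup b\neq0$. From $(s+lb)\cup(xs+yb)=(y-lx)\,s\cup b$ we get $K_l\cap\langle s,b\rangle=\langle s+lb\rangle$. So the image $\bar K_l$ of $K_l$ in $\tilde D/\langle s,b\rangle\cong D_s/\langle s\rangle$ has dimension $m_l$. Let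
$$T\colon\tilde D/\langle s,b\rangle\to H^1(U)/\langle s,b\rangle$$
send $f$ to the class of any $d$ with $s\cup f=b\cup d$. This is well defined because $d$ is unique mod $\langle b\rangle$, $s\cup s=0$ and $s\cup b=b\cup(-s)$. It is induced by $J_s$. On $\bar K_l$ it acts as $-l$. Vectors on which $T$ acts by distinct scalars are independent, so the sum of the $\bar K_l$ is direct and $\sum_lm_l\le\dim\tilde D-2$.

**Step 3: conclusion.** Equality holds, so $\tilde D/\langle s,b\rangle=\bigoplus_l\bar K_l$, and $T$ maps this space to itself, acting as $-l$ on $\bar K_l$. Hence $J_s(D_s)\subseteq\tilde D\cap H_0=D_s$, and under $\tilde D/\langle s,b\rangle\cong D_s/\langle s\rangle$ the operator induced by $J_s$ is as claimed. $\square$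

## 9. At most one non-rigid character on a line $s+\mathbb F_pb$

**Proposition 9.1.** *If $b$ is rigid on $U$ and $s\in H^1(U)\setminus\langle b\rangle$, then $m(U,s+lb)>0$ for at most one $l\in\mathbb F_p$.*

*Proof.* Choose $H_0\ni s$. By Lemma 8.1 we must show that $J_s$ has at most one eigenvalue on $D_s/\langle s\rangle$. Suppose it has two eigenvalues $\lambda\ne\mu$. The plan is to cut down to a 3-dimensional space on which $J$ is everywhere defined and all $J_a$ are diagonalizable, and to refute that by counting points in a projective plane. For $\nu\in\mathbb F_p$ let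
$$E_\nu=\{f\in D_s:J_sf\in\nu f+\langle s\rangle\}.$$
By Lemma 8.1, $D_s=\sum_\nu E_\nu$, and $s\in E_\nu$ for all $\nu$.

**Step 1: elements of different eigenspaces are related by $\perp$.** *If $\nu\ne\nu'$, $e\in E_\nu$, $e'\in E_{\nu'}$, then $e\perp e'$.* This is clear if $e$ or $e'$ lies in $\langle s\rangle$. Otherwise $s,e,e'$ are independent, since $e,e'$ give eigenvectors with different eigenvalues mod $s$. Let $t=e+e'\ne0$. Then $s\in D_t$, and $J_t(s)=-J_s(t)=-(\nu e+\nu'e'+cs)$ for some $c\in\mathbb F_p$. By Lemma 8.1 for $t$, this lies in $D_t$. As $s,t\in D_t$, subtracting $cs$ and $\nu t$ gives $(\nu'-\nu)e'\in D_t$. So $e'\perp e+e'$, and since $e'\perp e'$, also $e'\perp e$.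

Fix $e\in E_\lambda\setminus\langle s\rangle$ and $e'\in E_\mu\setminus\langle s\rangle$, and let $L=D_s\cap D_e$. Then $s,e\in L$, and $e'\in L$ by Step 1.

**Step 2: $L$ is invariant under $J_s$ and $J_e$.** Let $f\in L$ and write $f=\sum f_\nu$ with $f_\nu\in E_\nu$. For $\nu\ne\lambda$, $f_\nu\perp e$ by Step 1; since $f\perp e$, also $f_\lambda\perp e$. So all $f_\nu\in L$, and $J_sf\in\sum\nu f_\nu+\langle s\rangle\subseteq L$. Next, $J_ef\in D_e$ by Lemma 8.1. Also $f\in D_{s+e}$ and $s+e\ne0$, so Lemma 8.1 gives $J_{s+e}f=J_sf+J_ef\perp s+e$. Since $J_sf\in L$ is $\perp s+e$, we get $J_ef\perp s+e$. With $J_ef\perp e$ this gives $J_ef\perp s$. So $J_ef\in L$.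

**Step 3: the induced operators commute.** Let $R,S$ be the operators induced by $J_s,J_e$ on $\bar L=L/\langle s,e\rangle$. They are well defined because $J(s,e)\in\lambda e+\langle s\rangle\subseteq\langle s,e\rangle$. For $(x,y)\in\mathbb F_p^2\setminus0$ put $a=xs+ye\neq0$. Then $L\subseteq D_a$ and $L$ is $J_a$-invariant, with $J_a=xJ_s+yJ_e$ on $L$. By Lemma 8.1, $J_a$ is diagonalizable with eigenvalues in $\mathbb F_p$ on $D_a/\langle a\rangle$, hence on the invariant subspace $L/\langle a\rangle$ and on its quotient $\bar L$. So $xR+yS$ is diagonalizable over $\mathbb F_p$, and $(xR+yS)^p=xR+yS$. Expand, for $y\in\mathbb F_p$,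
$$(R+yS)^p=R^p+\sum_{i=1}^{p-1}y^iC_i+y^pS^p.$$
Since $R^p=R$, $S^p=S$, $y^p=y$, we get $\sum_{i=1}^{p-1}y^iC_i=0$ for all $y\in\mathbb F_p^\times$. The matrix $(y^i)$ with $y\in\mathbb F_p^\times$, $1\le i\le p-1$, is invertible (Vandermonde), so all $C_i=0$. In particular
$$0=C_1=\sum_{k=0}^{p-1}R^kSR^{p-1-k}=(\mathrm{ad}\,R)^{p-1}(S),$$
because $(\mathrm{ad}R)^{p-1}(S)=\sum_k\binom{p-1}{k}(-1)^{p-1-k}R^kSR^{p-1-k}$ and $\binom{p-1}{k}\equiv(-1)^k$, so that the coefficients are $(-1)^{p-1}=1$ in $\mathbb F_p$. As $R$ is diagonalizable, so is $\mathrm{ad}R$, and $(\mathrm{ad}R)^{p-1}(S)=0$ forces $[R,S]=0$.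

**Step 4: a 3-dimensional space.** The $\mu$-eigenspace of $R$ contains $\bar e'\ne0$ (since $s,e,e'$ are independent). It is $S$-invariant, and $S$ is diagonalizable over $\mathbb F_p$. So there is $e''\in L\setminus\langle s,e\rangle$ with $J_se''\in\mu e''+\langle s,e\rangle$ and $J_ee''\in\mathbb F_pe''+\langle s,e\rangle$. Put $\Pi=\langle s,e,e''\rangle$. It has dimension 3, its elements are pairwise $\perp$, and $J(\Pi,\Pi)\subseteq\Pi$. By Lemma 8.1, for every $0\ne a\in\Pi$, $J_a$ induces on $\Pi/\langle a\rangle\subseteq D_a/\langle a\rangle$ an operator diagonalizable over $\mathbb F_p$. On $\Pi/\langle s\rangle$ its eigenvalues are $\lambda\ne\mu$, since $J_se\in\lambda e+\langle s\rangle$ and $J_se''\in\mu e''+\langle s,e\rangle$.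

**Step 5: a point count.** Identify $\Lambda^2\Pi\cong\Pi^*$ by $u\wedge v\mapsto\det(u,v,\cdot)$. Then $J$ becomes a linear map $\tau\colon\Pi^*\to\Pi$. Let $q(\xi)=\xi(\tau\xi)$, a quadratic form in 3 variables. If $\ker\xi=\langle u,v\rangle$, then $\xi=c\det(u,v,\cdot)$ with $c\ne0$, so $q(\xi)=c^2\det(u,v,J(u,v))$; it vanishes iff $J(u,v)\in\langle u,v\rangle$. For $0\ne a\in\Pi$ a plane $\langle a,v\rangle$ satisfies this iff $J_av\in\mathbb F_pv+\langle a\rangle$, that is, iff $v$ spans an eigenline of $J_a$ on $\Pi/\langle a\rangle$. So the eigenlines of $J_a$ on $\Pi/\langle a\rangle$ correspond to the points of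
$$X=\{q=0\}\subseteq\mathbb P(\Pi^*)(\mathbb F_p)$$
on the line $a^\perp$. An operator on a plane that is diagonalizable over $\mathbb F_p$ has $2$ or $p+1$ eigenlines. Hence every line of this projective plane meets $X$ in $2$ or $p+1$ points, and in $p+1$ points iff $J_a$ is scalar on $\Pi/\langle a\rangle$.

Suppose $X$ is not the whole plane. The $p+1$ lines through a point outside $X$ each meet $X$ in $2$ points, so $|X|=2(p+1)$. So $X\ne\emptyset$. Count through a point of $X$ with $t$ full lines through it: $|X|=1+tp+(p+1-t)=p+2+t(p-1)$. Comparing, $p=t(p-1)$, which forces $p=2$ and $|X|=6$. The plane over $\mathbb F_2$ has $7$ points, so $q$ takes the value $1$ exactly once on $\mathbb F_2^3$. But a polynomial of degree $\le2<3$ has value-sum $0$ over $\mathbb F_2^3$, because each monomial omits a variable. Contradiction. So $X$ is the whole plane, all $J_a$ are scalar on $\Pi/\langle a\rangle$, and this contradicts $\lambda\ne\mu$ on $\Pi/\langle s\rangle$. $\square$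

**Corollary 9.2.** *For $V$ f.g. ATF put $M(V)=\{0\}\cup\{x\ne0:x\text{ not rigid}\}\subseteq H^1(V)$ and $V^{(1)}=\bigcap_{f\in M(V)}\ker f$. (i) $M(V)$ is a subspace. (ii) If $x\in H^1(V)\setminus M(V)$, then $x|_{V^{(1)}}$ is rigid.*

*Proof.* (i) $M(V)$ is stable under scalars by Lemma 5.2(a). Suppose $f_1,f_2\in M(V)\setminus0$ and $b=f_1+f_2\notin M(V)$. Then $b$ is rigid and $f_1\notin\langle b\rangle$, because non-zero multiples of $b$ are rigid. Both $f_1$ and $f_1-b=-f_2$ are non-zero and non-rigid, which contradicts Proposition 9.1 with $s=f_1$.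

(ii) Let $f_1,\dots,f_r$ be a basis of $M(V)$, $V_0=V$, $V_i=\ker(f_i|_{V_{i-1}})$; so $V_r=V^{(1)}$, and the kernel of $H^1(V)\to H^1(V_i)$ is $\langle f_1,\dots,f_i\rangle$. We show by induction on $i$ that the non-zero elements of $\mathrm{res}\,M(V)\subseteq H^1(V_i)$ are non-rigid and that $x|_{V_i}$ is rigid. For $i=0$ this is clear. Let $i\ge1$. If $f\in M(V)$ has $f|_{V_i}\ne0$, then $f|_{V_{i-1}}$ is not a multiple of $f_i|_{V_{i-1}}$, and $m(V_i,f)=\sum_lm(V_{i-1},f+lf_i)>0$ by Lemma 5.2(c) and induction, since each $f+lf_i\in M(V)$ is non-zero on $V_{i-1}$. Next, $f_i|_{V_{i-1}}$ is non-zero and non-rigid and $x|_{V_{i-1}}$ is rigid, so neither is a multiple of the other. Hence $x|_{V_i}\ne0$ and $m(V_i,x)=\sum_lm(V_{i-1},x+lf_i)$. The term $l=0$ vanishes. For $l\ne0$ the term equals $m(V_{i-1},f_i+l^{-1}x)$, which is $0$ by Proposition 9.1 with $b=x$, $s=f_i$, as $m(V_{i-1},f_i)>0$. $\square$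

For $V=F\times\mathbb Z_p$ with $F$ free of rank $\ge2$, Example 5.3 gives $M(V)=H^1(F)$ and $V^{(1)}=\Phi(F)\times\mathbb Z_p$. Iterating, we get $F_n\times\mathbb Z_p$ with $F_n$ the iterated Frattini subgroups, and the intersection is $1\times\mathbb Z_p$, the center. The next section turns this into a proof.

## 10. Rigid characters are detected by the center

**Theorem 10.1.** *Let $U$ be f.g. ATF and $b\in H^1(U)$ rigid. Then there is $z\in Z(U)$ with $b(z)\neq0$.*

*Proof.* Call a descending sequence $(V_n)$ of open subgroups of $U$ *good* if for all $n$ and $x\in H^1(V_n)$: either $x|_{V_m}=0$ for some $m\ge n$, or $x|_{V_m}$ is rigid for all $m\ge n$.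

**Step 1: a good sequence of characteristic subgroups.** Put $V_0=U$, $V_{n+1}=V_n^{(1)}$. It is good: if $x|_{V_m}\in M(V_m)$ for some $m\ge n$, then $x|_{V_{m+1}}=0$; otherwise $x|_{V_m}$ is rigid for all $m\ge n$. Multiplicities are invariant under automorphisms, so all $V_n$ are characteristic in $U$. Let $Z=\bigcap V_n$, a normal subgroup of $U$. By Corollary 9.2(ii) all $b|_{V_n}$ are rigid, hence non-zero, so $b|_Z\ne0$ because $H^1(Z)=\varinjlim H^1(V_n)$. It remains to prove that $Z$ is central.

**Step 2: kernels of persistent rigid characters form good sequences.** *If $(V_n)$ is good and $f\in H^1(V_{n_0})$ is rigid on all $V_m$, $m\ge n_0$, then $Y_m=\ker(f|_{V_m})$, $m\ge n_0$, is good.* Let $\hat f\in\mathrm{Hom}(V_{n_0},\mathbb Z_p)$ lift $f$, and let $f'$ be $\hat f|_{Y_m}/p$ mod $p$ on $Y_m$. These are compatible under restriction, and $\mathrm{cor}\,f'=f|_{V_m}$ by Lemma 6.1. By Lemma 5.2(d), $d(Y_m)=d(V_m)$. The subspace $\mathrm{res}\,H^1(V_m)\subseteq H^1(Y_m)$ has dimension $d(V_m)-1$. Since $\mathrm{cor}\,\mathrm{res}=p=0$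 on $H^1(V_m)$ while $\mathrm{cor}\,f'=f\ne0$, $f'\notin\mathrm{res}\,H^1(V_m)$. So
$$H^1(Y_m)=\langle f'\rangle\oplus\mathrm{res}\,H^1(V_m).$$
Let $x=cf'+\mathrm{res}\,y\in H^1(Y_n)$ with $y\in H^1(V_n)$.

If $c\ne0$, then $x$ is rigid on each $Y_m$, $m\ge n$. Indeed $x|_{Y_m}$ has the same form, so it is non-zero. If $x\cup v=0$ with $v\in H^1(Y_m)$, subtract a multiple of $x$ from $v$ (allowed as $x\cup x=0$) to get $v=\mathrm{res}\,y'$ with $y'\in H^1(V_m)$. Then $0=\mathrm{cor}(x\cup\mathrm{res}\,y')=\mathrm{cor}(x)\cup y'=cf\cup y'$. As $f$ is rigid on $V_m$, $y'\in\langle f\rangle$ and $v=\mathrm{res}\,y'=0$. So the original $v$ was a multiple of $x$.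

If $c=0$ and some $y+lf$ vanishes on some $V_m$, $m\ge n$, then $x|_{Y_m}=(y+lf)|_{Y_m}=0$. If $c=0$ and this never happens, then, as $(V_n)$ is good, all $y+lf$ are rigid on all $V_m$, $m\ge n$. So $y|_{V_m}\notin\langle f|_{V_m}\rangle$, hence $x|_{Y_m}\ne0$ and $m(Y_m,x)=\sum_lm(V_m,y+lf)=0$ by Lemma 5.2(c). So $x$ is rigid on all $Y_m$, $m\ge n$.

**Step 3: cup products on the intersection.** *If $(V_n)$ is good with intersection $Z$, then $x\cup y\ne0$ for independent $x,y\in H^1(Z)$.* The classes $x,y$ come from some $V_n$. For $m\ge n$, $x|_{V_m}$ never vanishes, so it is rigid, and $y|_{V_m}\notin\langle x|_{V_m}\rangle$. So $x\cup y\ne0$ in every $H^2(V_m)$, hence in the limit $H^2(Z)$.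

**Step 4: $Z$ is abelian.** Let $0\ne f\in H^1(Z)$. It comes from some $V_{n_0}$, never vanishes, and so is rigid on all $V_m$, $m\ge n_0$. By Step 2, $\ker f=\bigcap Y_m$ is the intersection of a good sequence. Iterating along a chain of steps of index $p$, every open $Y\le Z$ is the intersection of a good sequence, so the conclusion of Step 3 holds for every such $Y$. Suppose $g,h\in Z$ do not commute. Then $H=\langle g,h\rangle$ is non-abelian with $d(H)=2$, so it has zero cup product by Lemma 7.1. Take two independent classes in $H^1(H)$. Since $H^i(H)=\varinjlim H^i(Y)$ over the open $Y\supseteq H$ in $Z$, they come from some $Y$, and after shrinking $Y$ their cup product is already zero in $H^2(Y)$. They are independent in $H^1(Y)$, a contradiction.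

**Step 5: $Z$ is central.** $Z$ is abelian and normal in $U$. For $g\in U$, $z\in Z$, the group $\langle g,z\rangle\le Z\langle g\rangle$ is f.g. and solvable, so abelian by Lemma 4.4. Thus $Z\le Z(U)$, and $b|_Z\ne0$. $\square$

## 11. Removing the center

**Lemma 11.1.** *If $G$ is f.g. ATF, then $Z(G)\cap[G,G]=1$; so $Z(G)\cong\mathbb Z_p^r$ with $r\le d(G)$.*

*Proof.* Let $1\ne z\in Z(G)\cap[G,G]$. As $\langle z\rangle\cong\mathbb Z_p$ and $H^1(\langle z\rangle)=\varinjlim H^1(U)$, there are an open $U\ni z$ and $b\in H^1(U)$ with $b(z)\ne0$. Let $\hat b\in\mathrm{Hom}(U,\mathbb Z_p)$ lift $b$. Since $z$ is central, the transfer $G\to U^{ab}$ maps $z$ to $z^{[G:U]}$, so $(\mathrm{cor}\,\hat b)(z)=[G:U]\,\hat b(z)\ne0$. But $\mathrm{cor}\,\hat b\in\mathrm{Hom}(G,\mathbb Z_p)$ kills $[G,G]$, a contradiction. So $Z(G)$ embeds in $G^{ab}\cong\mathbb Z_p^{d(G)}$. $\square$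

(The Heisenberg group of Example 1.5, where $w=[x,y]$ is central, fails this; it is not ATF.)

**Lemma 11.2 (splitting step).** *Let $L$ be f.g. ATF with $r=\mathrm{rank}\,Z(L)>0$. Then $L$ has an open subgroup $Y=\langle z\rangle\times Y_0$ with $\langle z\rangle\cong\mathbb Z_p$, $Y_0$ f.g. and $\mathrm{rank}\,Z(Y_0)=r-1$. If $L$ is non-abelian, so is $Y_0$.*

*Proof.* Let $1\ne z\in Z(L)$. As in Lemma 11.1, choose $Y\le L$ open with $z\in Y$, and $b\in H^1(Y)$ with $b(z)\ne0$ and lift $\hat b$. Then $\hat b(z)\in\mathbb Z_p^\times$, so $\hat b$ maps $\langle z\rangle$ isomorphically onto $\mathbb Z_p$. As $z$ is central, $Y=\langle z\rangle\times Y_0$ with $Y_0=\ker\hat b$; it is a quotient of $Y$, so it is f.g. By Lemma 4.3, $Z(Y)=Z(L)\cap Y$, which is open in $Z(L)$ and so has rank $r$. Since $Z(Y)=\langle z\rangle\times Z(Y_0)$, $\mathrm{rank}\,Z(Y_0)=r-1$. If $Y_0$ were abelian, then $Y$, and hence $L$ by Lemma 4.3, would be abelian. $\square$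

**Lemma 11.3.** *A non-abelian ATF group contains a f.g. closed subgroup $G_1$ with $Z(G_1)=1$ and $d(G_1)\ge3$.*

*Proof.* There are f.g. non-abelian closed subgroups, for example $\langle g,h\rangle$ with $[g,h]\ne1$. Among them choose $L$ with $\mathrm{rank}\,Z(L)$ minimal. By Lemma 11.2 the rank is $0$, so $Z(L)=1$. As $L$ is non-abelian, $d(L)\ge2$. If $d(L)=2$, replace $L$ by a maximal open subgroup. It has $d=p+1\ge3$ by Lemma 7.1 and trivial center by Lemma 4.3. $\square$

**Corollary 11.4.** *Let $G$ be f.g. ATF with $Z(G)=1$. For every open $U\le G$ and every non-trivial character $\xi\colon U\to E^\times$ of finite order: $m(U,\xi)\ge1$.*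

*Proof.* By Lemma 4.3 all open subgroups of $G$ have trivial center, so by Theorem 10.1 no open subgroup has a rigid character. This is the claim for $\xi$ of order $p$, where $\xi=\zeta^\chi$ with $\chi\ne0$. In general $\xi$ has order $p^k$, $k\ge1$. Let $U_1=\ker\xi^p=\xi^{-1}(\mu_p)$. The characters of $U/U_1$ are the powers of $\xi^p$, so Lemma 5.2(c) gives $m(U_1,\xi|_{U_1})=\sum m(U,\xi^i)$ over $i\in\mathbb Z/p^k$ with $i\equiv1\bmod p$. By Lemma 5.2(a) this is $p^{k-1}m(U,\xi)$. The left side is $\ge1$, since $\xi|_{U_1}$ has order $p$. $\square$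

## 12. Growth of multiplicities

In Sections 12 and 14 let $G$ be f.g. ATF with $Z(G)=1$, let $1\le n<d(G)$, $\underline u=(u_1,\dots,u_n)\in G^n$ and $H=\langle u_1,\dots,u_n\rangle$.

**Lemma 12.1.** *Let $H_1\le H$ be open, $W_0$ open normal in $G$, and $\xi\ne1$ a finite-order character of $H_1$ trivial on $H_1\cap W_0$. For $W\le W_0$ open normal in $G$ extend $\xi$ to $H_1W$ by $\xi(hw)=\xi(h)$. Then $m(H_1W,\xi)\to\infty$ as $W\to1$; that is, for every $K$ there is $W_K$ with $m(H_1W,\xi)\ge K$ for all $W\le W_K$.*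

*Proof.* The extension is well defined because $H_1\cap W\le H_1\cap W_0$, and it is a homomorphism because $W$ is normal. For $W'\le W$ the extension to $H_1W'$ is the restriction of that to $H_1W$, so by Lemma 5.2(b) $m(H_1W,\xi)$ does not decrease as $W$ shrinks. It suffices to show that, given $W$, some smaller $W^*$ has strictly larger multiplicity.

By Lemma 5.2(b), $d(HW)\ge d(G)>n$. The group $\mathrm{Hom}(HW,\mathbb Z_p)$ has rank $d(HW)$, so there is $0\ne c\in\mathrm{Hom}(HW,\mathbb Z_p)$ with $c(u_i)=0$ for all $i$; thus $c(H)=0$. The subgroup $U=H_1W$ is open in $HW$, so $c|_U\ne0$. Divide $c|_U$ by a power of $p$ and reduce mod $p$ to get $0\ne\bar c\in H^1(U)$ with $\bar c(H_1)=0$. Let $U'=\ker\bar c\supseteq H_1$ and $\eta=\zeta^{\bar c}$. All $\xi\eta^l$ restrict to $\xi\ne1$ on $H_1$, so they are non-trivial. By Lemma 5.2(c) and Corollary 11.4,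
$$m(U',\xi)=\sum_{l\in\mathbb F_p}m(U,\xi\eta^l)\ge m(U,\xi)+p-1.$$
Choose $W^*\le W$ open normal in $G$ with $W^*\le U'$. Then $H_1W^*\le U'$, and $m(H_1W^*,\xi)\ge m(U',\xi)>m(U,\xi)$. $\square$

## 13. The relation module

Let $F$ be free pro-$p$ on $x_1,\dots,x_n$ ($n\ge1$). A *derivation* from $F$ to an $F$-module is a continuous map with $D(ww')=D(w)+wD(w')$. It is determined by the $D(x_i)$. Let $V\trianglelefteq F$ be open and $P=F/V$, and let $\partial\colon F\to\mathbb Z_p[P]^n$ be the derivation with $\partial x_i=e_i$. It exists because $F$ is free: it is the first component of the homomorphism $F\to\mathbb Z_p[P]^n\rtimes F$ with $x_i\mapsto(e_i,x_i)$. As $V$ acts trivially on $\mathbb Z_p[P]^n$, $\partial$ is a homomorphism on $V$, and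
$$\partial(gvg^{-1})=\partial g+g\,\partial v-gvg^{-1}\partial g=g\,\partial v\qquad(g\in F,\ v\in V).$$
So $\partial$ induces a $P$-map $V^{ab}\to\mathbb Z_p[P]^n$. For $n=1$ and $V=\langle x^q\rangle$ with $q=p^k$ this is $x^q\mapsto1+\bar x+\dots+\bar x^{q-1}$.

**Lemma 13.1.** *The map $V^{ab}\to\mathbb Z_p[P]^n$ induced by $\partial$ is injective, and $V^{ab}\otimes E\cong E[P]^{n-1}\oplus E$ as representations of $P$.*

*Proof.* **Step 1: injectivity.** We factor the projection $\pi\colon V\to M=V^{ab}$ through $\partial$. Let $N$ be the set of maps $V\backslash F\to M$ with $F$-action $(gf)(x)=f(xg)$. Since $V$ is normal, it acts trivially, and $N$ is a $\mathbb Z_p[P]$-module. Let $s\colon V\backslash F\to F$ be a section with $s(V)=1$, and put $\delta(g)(x)=\pi\bigl(s(x)\,g\,s(xg)^{-1}\bigr)$. The argument of $\pi$ lies in $V$ because $s(x)g$ and $s(xg)$ represent the same coset. From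
$$\delta(gh)(x)=\pi\bigl(s(x)gs(xg)^{-1}\bigr)+\pi\bigl(s(xg)hs(xgh)^{-1}\bigr)=\delta(g)(x)+(g\delta(h))(x)$$
we see that $\delta\colon F\to N$ is a derivation. Also $\delta(v)(V)=\pi(v)$ for $v\in V$. Let $\gamma\colon\mathbb Z_p[P]^n\to N$ be the $\mathbb Z_p[P]$-map with $\gamma(e_i)=\delta(x_i)$. The derivations $\gamma\circ\partial$ and $\delta$ agree on the $x_i$, so $\delta=\gamma\circ\partial$. Hence $\partial v=0$ implies $\pi(v)=0$.

**Step 2: the rational structure.** Let $D\colon\mathbb Z_p[P]^n\to\mathbb Z_p[P]$ be the $\mathbb Z_p[P]$-map $e_i\mapsto\bar x_i-1$. The derivations $D\circ\partial$ and $w\mapsto\bar w-1$ agree on the $x_i$, so they are equal. So the image of $D$ contains all $\bar w-1$; it is the augmentation ideal $I_P$. Also $D\partial(v)=0$ for $v\in V$. So $V^{ab}$ embeds in $\ker D$, which has rank $n|P|-(|P|-1)=1+(n-1)|P|$. By Schreier's formula this is the rank of $V^{ab}$. So $V^{ab}\otimes E\cong\ker D\otimes E$. By semisimplicity $E[P]^n\cong(\ker D\otimes E)\oplus(I_P\otimes E)$ and $E[P]\cong(I_P\otimes E)\oplus E$,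 and cancellation gives the claim. $\square$

The representation $E[P]^{n-1}\oplus E$ is self-dual.

## 14. Moving a tuple so that all relations go deeper

For $\underline u\in G^n$ let $\rho_{\underline u}\colon F\to G$ be $x_i\mapsto u_i$.

**Proposition 14.1.** *Let $G$, $n$, $\underline u$ be as in Section 12. Let $W_0,W''$ be open normal in $G$ and $V=\rho_{\underline u}^{-1}(W_0)$. There is $\underline u'\in G^n$ with $u_i'\in W''u_i$ and $\ker\rho_{\underline u'}\subseteq[V,V]$.*

*Proof.* Let $H_0=H\cap W_0$ and $P=H/H_0\cong F/V$. For $W\le W_0$ open normal in $G$ put $Y=HW$, $Y_0=H_0W$. Then $Y_0\trianglelefteq Y$ and $H\cap Y_0=H_0(H\cap W)=H_0$, so $Y/Y_0\cong H/H_0=P$. Let $B=Y_0^{ab}$. It is a f.g. free $\mathbb Z_p$-module by Lemma 4.1, and $Y$ acts on it by conjugation through $P$.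

**Step 1: choose $W$ so that $\mathrm{Hom}(Y_0,E)$ is large.** *For $W$ small every irreducible representation $\lambda$ of $P$ over $E$ occurs in $\mathrm{Hom}(Y_0,E)=(B\otimes E)^*$ at least as often as in $E[P]^{n-1}\oplus E$.* For $\lambda=1$ we need multiplicity $n$, and by (2) the multiplicity is $\dim\mathrm{Hom}(Y_0,E)^Y=d(Y)\ge d(G)>n$. Let $\lambda\ne1$. As $P$ is a $p$-group, $\lambda=\mathrm{Ind}_Q^P\xi$ with $\xi$ a linear character of a subgroup $Q$, and $\xi\ne1$, since otherwise $\lambda$ would contain the trivial representation. Let $H_Q\le H$ be the preimage of $Q$, and regard $\xi$ as a character of $H_Q$. Then $H_Q\supseteq H_0$, so $H_QW\supseteq Y_0$ and $H_QW/Y_0\cong H_Q/H_0=Q$. By Frobenius reciprocity the multiplicity of $\lambda$ in $\mathrm{Hom}(Y_0,E)$ is the dimension of $\{\varphi\in\mathrm{Hom}(Y_0,E):g\varphi=\xi(g)\varphi\text{ for } g\in H_QW\}$, that is, $m(H_QW,\xi)$. Here $\xi$ is trivial on $H_Q\cap W_0=H_0$, so this tends to $\infty$ by Lemma 12.1. There are only finitely many $\lambda$, so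 the claim holds for some $W$. Fix it.

**Step 2: an injective $P$-map $j\colon V^{ab}\to B$ that extends along $\partial$.** By Step 1, Lemma 13.1 and self-duality, $V^{ab}\otimes E$ embeds $P$-equivariantly in $B\otimes E$. Now $\mathrm{Hom}_{E[P]}(V^{ab}\otimes E,B\otimes E)=\mathrm{Hom}_{\mathbb Z_p[P]}(V^{ab},B)\otimes E$, and injectivity is the non-vanishing of some maximal minor, a polynomial condition with coefficients in $\mathbb Q_p$ in the coordinates of a $\mathbb Q_p$-basis. A polynomial that is not zero over $E$ does not vanish identically on the points over the infinite field $\mathbb Q_p$. So there is an injective $P$-map $V^{ab}\otimes\mathbb Q_p\to B\otimes\mathbb Q_p$. Scaling it, we get an injective $P$-map $j\colon V^{ab}\to B$. The embedding $\partial\colon V^{ab}\otimes\mathbb Q_p\to\mathbb Q_p[P]^n$ has a $P$-equivariant retraction, by semisimplicity. Composing it with $j$ and multiplying by a power of $p$, we get, after replacing $j$ by its multiple with this power, a $P$-map $g\colon\mathbb Z_p[P]^n\to B$ with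 $g\circ\partial=j$ on $V^{ab}$. So $\delta_1=g\circ\partial\colon F\to B$ is a derivation, and $\delta_1|_V$ induces $j$.

**Step 3: the perturbation.** Let $f_0\colon V^{ab}\to B$ be induced by $\rho_{\underline u}\colon V\to H_0\le Y_0$. *For all large $t$ the map $f_0+p^tj$ is injective.* Choose a $\mathbb Z_p$-linear $\pi\colon B\to\mathbb Z_p^{\,\mathrm{rk}V^{ab}}$ with $\det(\pi j)\ne0$. Then $\det(\pi f_0+X\pi j)$ is a polynomial in $X$ with leading coefficient $\det(\pi j)\neq0$, so it has finitely many zeros. For $t$ large, $p^tB$ also lies in the image in $B$ of the open subgroup $W''\cap Y_0$ of $Y_0$, since this image is open. Fix such $t$ and let $\delta=p^t\delta_1$. Choose $h_i\in W''\cap Y_0$ with image $\delta(x_i)$ in $B$, and put $u_i'=h_iu_i$.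

**Step 4: the difference of $\rho_{\underline u'}$ and $\rho_{\underline u}$.** The homomorphism $\rho_{\underline u'}$ has image in $Y$ and agrees with $\rho_{\underline u}$ modulo $Y_0$. In $Y/[Y_0,Y_0]$ put $D(w)=\rho_{\underline u'}(w)\rho_{\underline u}(w)^{-1}\in B$. Then
$$D(ww')=\rho_{\underline u'}(w)D(w')\rho_{\underline u}(w)^{-1}=\rho_{\underline u'}(w)D(w')\rho_{\underline u'}(w)^{-1}\cdot D(w).$$
Conjugation by $\rho_{\underline u'}(w)$ on $B$ is the action of the image of $w$ in $P$. So $D$ is a derivation $F\to B$. Since $D(x_i)$ is the image of $h_i$, $D(x_i)=\delta(x_i)$, and so $D=\delta$. Hence on $V$ the homomorphism $\rho_{\underline u'}$ has values in $Y_0$ and induces $f_0+p^tj\colon V^{ab}\to B$, which is injective.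

**Step 5: the kernel.** If $w\in\ker\rho_{\underline u'}$, then $\rho_{\underline u}(w)\in H\cap Y_0=H_0\subseteq W_0$, so $w\in V$. Its class in $V^{ab}$ lies in the kernel of $f_0+p^tj$, so it is $0$. Thus $w\in[V,V]$. $\square$

## 15. Convergence to a free pair: proof of Theorem A

By Lemma 11.3 we may assume that $G$ is f.g. ATF with $Z(G)=1$ and $d(G)\ge3$. Take $n=2<d(G)$, and let $F$ be free of rank 2. Let $F_0=F$ and $F_{k+1}=\Phi(F_k)$. These are open and normal, and $\bigcap F_k=1$: the image of $F_k$ in a finite quotient of $F$ is its $k$-th iterated Frattini subgroup, which is trivial for large $k$. Let $N_1\ge N_2\ge\cdots$ be a base of open normal subgroups of $G$; it exists because $G$ is f.g. Put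
$$\mathcal O_k=\{\underline u\in G^2:\ker\rho_{\underline u}\subseteq F_k\}.$$

**Step 1: stability.** Let $\underline u\in\mathcal O_k$. Since $\bigcap_W\rho_{\underline u}^{-1}(W)=\ker\rho_{\underline u}\subseteq F_k$ and $F_k$ is open, compactness gives an open normal $W$ with $\rho_{\underline u}^{-1}(W)\subseteq F_k$. If $u_i'\in u_iW$, then $\rho_{\underline u'}(w)=1$ implies $\rho_{\underline u}(w)\in W$, so $w\in F_k$. Thus $\prod u_iW\subseteq\mathcal O_k$.

**Step 2: improvement.** Let $\underline u\in\mathcal O_k$ and let $W''$ be open normal. Choose $W_0$ as the $W$ in Step 1, so that $V=\rho_{\underline u}^{-1}(W_0)\subseteq F_k$. Proposition 14.1 gives $\underline u'\in\prod u_iW''$ with $\ker\rho_{\underline u'}\subseteq[V,V]\subseteq[F_k,F_k]\subseteq F_{k+1}$. So $\underline u'\in\mathcal O_{k+1}$.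

**Step 3: the limit.** Start with any $\underline u^{(0)}\in G^2=\mathcal O_0$. Given $\underline u^{(k)}\in\mathcal O_k$, Step 1 provides an open normal $W_k$ with $\prod u_i^{(k)}W_k\subseteq\mathcal O_k$; shrink it so that $W_k\le W_{k-1}\cap N_k$ when $k\ge1$. Step 2 with $W''=W_k$ provides $\underline u^{(k+1)}\in\mathcal O_{k+1}\cap\prod u_i^{(k)}W_k$. The cosets $\prod u_i^{(k)}W_k$ are nested, the sequence converges, and its limit $\underline u$ lies in all these closed cosets, hence in all $\mathcal O_k$. So $\ker\rho_{\underline u}\subseteq\bigcap F_k=1$, and $\langle u_1,u_2\rangle\cong F$ is a closed free pro-$p$ subgroup of rank 2. This proves Theorem A and, by Section 3, the conjecture. $\square$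

## 16. The equivalences, the density statement, and centers

**Proof of Theorem B.** (i)⇒(ii): $A\rtimes Z$ is metabelian. (ii)⇒(iii): it suffices that a non-abelian free pro-$p$ group is not solvable. Two non-commuting elements of it generate a f.g. non-abelian closed subgroup, which is ATF by Example 1.7(a), so not solvable by Lemma 4.4. (iii)⇒(iv): the group $\ker\theta$ is ATF; if it is non-abelian, Theorem A gives a closed free pro-$p$ subgroup of rank 2 in it. This also proves the statement about the case where the conditions fail. (iv)⇒(i): $G$ is solvable, since $G/\ker\theta$ is abelian, and Theorem 2.3 applies.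

**Converse.** Let $G=A\rtimes Z$ be locally uniformly powerful. It is torsion-free, as $A$ and $Z$ are. If $A=0$ or $Z=1$, take $\theta=1$: every closed subgroup is torsion-free abelian, hence free abelian pro-$p$, so characters lift. Otherwise $\lambda\equiv1\bmod p$, as in the proof of Lemma 4.4. Let $\theta(A)=1$ and $\theta(z)=\lambda$ for the fixed generator $z$ of $Z$. A closed $H\le G$ contained in $A$ is treated as before. Any other closed $H$ has non-trivial image $\langle z^k\rangle$ in $Z$, $0\ne k\in\mathbb Z_p$. Choose $h\in H\cap Az^k$ and put $A'=H\cap A$. Then $\langle h\rangle\cong\mathbb Z_p$ and $H=A'\rtimes\langle h\rangle$, where $h$ acts on $A'$ as $\lambda^k=\theta(h)$.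

Given $\chi\in H^1(H)$ and $n\ge1$, lift $\chi|_{A'}$ to a homomorphism $c\colon A'\to\mathbb Z/p^n$, which is possible because $A'$ is free abelian pro-$p$. Choose a cocycle $c\colon\langle h\rangle\to\mathbb Z_p(1)/p^n$ whose value at $h$ lifts $\chi(h)$, which is possible because $\langle h\rangle\cong\mathbb Z_p$. Put $c(ah^i)=c(a)+c(h^i)$ for $a\in A'$, $i\in\mathbb Z_p$. Since $c(h^iah^{-i})=\theta(h^i)c(a)$ and $ah^i\cdot bh^j=a(h^ibh^{-i})h^{i+j}$,
$$c(ah^i\cdot bh^j)=c(a)+\theta(h^i)c(b)+c(h^i)+\theta(h^i)c(h^j)=c(ah^i)+\theta(ah^i)\,c(bh^j).$$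
So $c$ is a cocycle $H\to\mathbb Z_p(1)/p^n$, and it lifts $\chi$ because $\theta\equiv1\bmod p$. Thus $(G,\theta)$ is 1-smooth. $\square$

**Proof of Theorem C.** (1) The first part is Lemma 11.1. For the second, apply Lemma 11.2 $r$ times, each time to the last factor. An open subgroup of the last factor, times the factors already split off, is again open. After $r$ steps the last factor $G_0$ has center of rank $0$, so $Z(G_0)=1$ by Lemma 11.1.

(2) Sections 12–14 hold for any $n$ with $1\le n<d(G)$. In Section 15 replace $2$ by $n$; so $F$ has rank $n$ and $\mathcal O_k\subseteq G^n$. By Step 1 there, the sets $\mathcal O_k$ are open. They are dense: starting from any $\underline u\in G^n=\mathcal O_0$, Step 2 reaches $\mathcal O_k$ after $k$ arbitrarily small perturbations. The set in question is $\{\underline u:\ker\rho_{\underline u}=1\}=\bigcap_k\mathcal O_k$, because $\bigcap F_k=1$. By Baire's theorem in the compact space $G^n$ it is a dense $G_\delta$.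

(3) "⇒" is Theorem 10.1. "⇐": let $z\in Z(U)$ with $b(z)\ne0$ and let $x\notin\langle b\rangle$; we show $b\cup x\neq0$. Subtracting a multiple of $b$ from $x$ does not change $b\cup x$, since $b\cup b=0$; so we may assume $x(z)=0$. As $x\notin\langle b\rangle$, there is $g\in\ker b$ with $x(g)\ne0$. The group $\langle z,g\rangle$ is torsion-free and abelian, and the restrictions of $b,x$ to it are independent, because $b(z)\ne0=b(g)$ and $x(z)=0\ne x(g)$. So $\langle z,g\rangle\cong\mathbb Z_p^2$, and there the cup product of two independent classes is non-zero. Hence $b\cup x\ne0$. $\square$
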